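\title{A characterization of Hermitian varieties in even dimension by their number of points}


\begin{abstract}
Let $q$ be a prime power and $n\ge 2$. We prove that a hypersurface of degree $q+1$ in $\mathrm{PG}(2n,q^2)$, defined over $\mathbb F_{q^2}$ and containing no rational $n$-dimensional subspace, has at most as many rational points as the non-singular Hermitian variety, and that only the non-singular Hermitian variety attains this number. This proves, in a stronger form, a conjecture of Aguglia, Giuzzi and Homma. The proof counts points in the $n$-dimensional subspaces through an $(n-1)$-dimensional subspace of the hypersurface, reduces the critical case to plane curves, and then recovers the Hermitian equation from the behavior of the hypersurface along lines.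
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $q$ be a prime power. A hypersurface of degree $d$ of $\mathrm{PG}(r,q^2)$ defined over $\mathbb F_{q^2}$ is given by a non-zero form $F$ of degree $d$ in $r+1$ variables with coefficients in $\mathbb F_{q^2}$, up to a scalar. We regard it as a hypersurface over the algebraic closure of $\mathbb F_{q^2}$. Its rational points are its points in $\mathrm{PG}(r,q^2)$, and $|\mathcal X|$ denotes the number of rational points of the hypersurface $\mathcal X$.

A \emph{Hermitian form} on an $\mathbb F_{q^2}$-vector space $V$ is a map $\eta\colon V\times V\to\mathbb F_{q^2}$ that is linear in the first argument and satisfies $\eta(v,u)=\eta(u,v)^q$. In coordinates, $\eta(v,v)=\sum h_{ij}X_iX_j^q$ with $h_{ji}=h_{ij}^q$, a form of degree $q+1$, and the equation $\eta(v,v)=0$ defines a \emph{Hermitian variety}. If $\eta$ is non-degenerate and $\dim V=r+1$, the variety is denoted $\mathcal H(r,q^2)$. It is non-singular, because the partial derivatives $\sum_jh_{ij}X_j^q$ are $q$-th powers of independent linear forms, and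
\[
|\mathcal H(r,q^2)|=\frac{(q^{r+1}+(-1)^r)(q^r-(-1)^r)}{q^2-1}.
\]
This number is large. Its leading term is $q^{2r-1}$, about $q$ times the number of points of a hyperplane, and this is also the leading term for a union of $q+1$ hyperplanes. It is natural to ask whether the degree and the number of points determine $\mathcal H(r,q^2)$ once hypersurfaces that owe their points to large linear subspaces are excluded. The following results of this kind are known; in each of them $\mathcal X$ is a hypersurface of degree $q+1$ of $\mathrm{PG}(r,q^2)$ with $|\mathcal X|=|\mathcal H(r,q^2)|$.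
\begin{enumerate}
\item[(a)] Let $r\ge3$ be odd. If $\mathcal X$ contains no linear subspace of dimension greater than $\frac{r-1}2$, then $\mathcal X$ is a non-singular Hermitian variety.
\item[(b)] Let $r=4$ and $q\ge3$. If $\mathcal X$ contains no subspace of dimension greater than $1$ and meets at least one plane in exactly $q^2+1$ rational points, then $\mathcal X$ is a Hermitian variety.
\item[(c)] Let $r=6$ and $q>2$, so that $|\mathcal X|=q^{11}+q^9+q^7+q^4+q^2+1$, and let $\mathcal X$ be defined over $\mathbb F_{q^2}$ and contain no solid. Then every solid meets $\mathcal X$ in at least $q^4+q^2+1$ rational points, and if at least one solid meets $\mathcal X$ in exactly $q^4+q^2+1$ rational points, then $\mathcal X$ is a non-singular Hermitian variety.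
\end{enumerate}
Aguglia, Giuzzi and Homma \cite{AGH} write: ``We conjecture that this can be extended to arbitrary even dimension.'' We prove the following formulation of the conjecture.

\medskip
\noindent\textbf{The conjecture.} \emph{Let $n\ge2$ and $q>2$. Let $\mathcal X$ be a hypersurface of degree $q+1$ of $\mathrm{PG}(2n,q^2)$, defined over $\mathbb F_{q^2}$, containing no linear subspace of dimension $n$ or greater, with $|\mathcal X|=|\mathcal H(2n,q^2)|$. Then}
\begin{enumerate}
\item[(i)] \emph{every $n$-dimensional subspace of $\mathrm{PG}(2n,q^2)$ meets $\mathcal X$ in at least $\frac{q^{2n}-1}{q^2-1}$ rational points;}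
\item[(ii)] \emph{if some $n$-dimensional subspace meets $\mathcal X$ in exactly $\frac{q^{2n}-1}{q^2-1}$ rational points, then $\mathcal X$ is a non-singular Hermitian variety.}
\end{enumerate}

Throughout the paper
\[
Q=q^2,\qquad \theta_m=\frac{Q^{m+1}-1}{Q-1}=1+Q+\dots+Q^m,\qquad N_0=|\mathcal H(2n,q^2)|=\theta_{n-1}(q^{2n+1}+1),
\]
so $\theta_m$ is the number of points of $\mathrm{PG}(m,Q)$, and the number in (i) and (ii) is $\theta_{n-1}$. Our main result is stronger than the conjecture: the additional hypothesis in (ii) is superfluous, the number $N_0$ is an upper bound, and $q=2$ is included.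

\begin{theorem}\label{thm:main}
Let $q\ge2$ be a prime power, let $n\ge2$, and let $\mathcal X$ be a hypersurface of degree $q+1$ of $\mathrm{PG}(2n,q^2)$, defined over $\mathbb F_{q^2}$, containing no $n$-dimensional linear subspace defined over $\mathbb F_{q^2}$. Then $|\mathcal X|\le N_0$, with equality if and only if $\mathcal X$ is a non-singular Hermitian variety.
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture holds: \textup{(i)} and \textup{(ii)} are true for all $n\ge2$ and $q>2$.
\end{corollary}

Part (i) does not depend on the hypothesis on subspaces. The following complement shows this; it is not needed for the theorem or the corollary.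

\begin{proposition}\label{prop:lines}
Let $q>2$ and $n\ge2$. If a hypersurface $\mathcal X$ of degree $q+1$ of $\mathrm{PG}(2n,q^2)$, defined over $\mathbb F_{q^2}$, has $|\mathcal X|\ge N_0$, then every rational line meets $\mathcal X$ in a rational point. Hence every $n$-dimensional subspace of $\mathrm{PG}(2n,q^2)$ meets $\mathcal X$ in at least $\theta_{n-1}$ rational points.
\end{proposition}

Section~\ref{sec:model} counts the points of $\mathcal H(2n,q^2)$ in the way that the proof imitates, and Section~\ref{sec:cubic} carries out the counting half of the proof for cubic threefolds over $\mathbb F_4$. After the tools of Section~\ref{sec:tools}, Sections~\ref{sec:maximal} and~\ref{sec:generator} show that a hypersurface with at least $N_0$ points has exactly $N_0$ points and many Hermitian plane sections. Sections~\ref{sec:tangent}--\ref{sec:hermitian} recover the equation. Section~\ref{sec:lines} proves Proposition~\ref{prop:lines}.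

\section{Conventions and the Hermitian model}\label{sec:model}

\subsection*{Conventions}
Points, lines and subspaces are rational over $\mathbb F_Q$ unless we say otherwise. A projective subspace and its vector space carry the same letter; a \emph{$k$-subspace} has projective dimension $k$, while $\dim$ always denotes vector dimension. We write $V=\mathbb F_Q^{2n+1}$, let $F$ be the form of degree $q+1$ that defines $\mathcal X$ (repeated factors are allowed), and put $\hat{\mathcal X}=\{v\in V:F(v)=0\}$. A subspace $S$ is contained in $\mathcal X$ if $F|_S$ is the zero polynomial. For $u\in V$, $D_uF=\sum u_i\,\partial F/\partial X_i$ is the derivative in the direction $u$. Thus $D_uF(x)$ is the coefficient of $t$ in $F(x+tu)$, and $D_uD_xF(w)$ is the coefficient of $st$ in $F(w+sx+tu)$.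

Since $q+1\le Q-1$, polynomials of degree at most $q+1$ are determined by their values.

\begin{lemma}\label{lem:vanish}
\begin{enumerate}
\item[(a)] A polynomial over $\mathbb F_Q$ of degree less than $Q$ in each variable that vanishes at all $\mathbb F_Q$-points is zero.
\item[(b)] If $F$ vanishes at all points of a subspace $S$ outside one hyperplane of $S$, then $S\subset\mathcal X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In one variable this counts roots. In $m$ variables, the coefficients of the powers of the last variable vanish at every point of $\mathbb F_Q^{m-1}$ by the case $m=1$, and we use induction. (b) Take coordinates on $S$ in which the hyperplane is $X_0=0$. The polynomial $F|_S(1,X_1,\dots)$ is zero by (a), and $F|_S$ is its homogenization.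
\end{proof}

In particular, $S\subset\mathcal X$ if and only if all rational points of $S$ lie on $\mathcal X$.

\subsection*{Hermitian forms}
We use the following standard facts.
\begin{enumerate}
\item[(H1)] The norm $a\mapsto a^{q+1}$ and the trace $a\mapsto a+a^q$ map $\mathbb F_Q$ onto $\mathbb F_q$. Each fiber of the trace has $q$ elements. The elements of norm $1$ are the elements $\mu^{1-q}$ with $\mu\in\mathbb F_Q^*$.
\item[(H2)] A non-degenerate Hermitian form is $\sum X_i^{q+1}$ in suitable coordinates: there is an orthogonal basis, and its vectors can be rescaled because the norm is onto. So any two non-degenerate Hermitian forms on $V$ are equivalent.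
\item[(H3)] If $\eta(v,v)=0$ for all $v$ in a subspace $S$, then $\eta$ vanishes on $S\times S$: for $u,v\in S$ the value $\eta(su+v,su+v)$ is the trace of $s\,\eta(u,v)$, and it is zero for all $s$. If $\eta$ is non-degenerate, then $S\subset S^\perp$ gives $2\dim S\le\dim V$. Hence $\mathcal H(2n,q^2)$ contains no $n$-subspace.
\item[(H4)] Every line meets a Hermitian variety in a point. Indeed, if the restriction of $\eta$ to the line is degenerate, a vector of its radical is isotropic; otherwise the restriction is $s^{q+1}+t^{q+1}$ by (H2), and $-1$ is a norm.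
\end{enumerate}

\begin{proof}[Proof of Corollary~\ref{cor:conj} from Theorem~\ref{thm:main}]
Under the hypotheses of the conjecture, $\mathcal X$ is a non-singular Hermitian variety by Theorem~\ref{thm:main}; this is (ii). Let $\Pi$ be an $n$-subspace. As $\Pi\not\subset\mathcal X$, there is a point $P\in\Pi$ off $\mathcal X$ by Lemma~\ref{lem:vanish}. Each of the $\theta_{n-1}$ lines of $\Pi$ through $P$ contains a point of $\mathcal X$ by (H4), and these points are distinct. This is (i).
\end{proof}

\subsection*{Counting through an $(n-1)$-subspace}
Take coordinates $X_1,\dots,X_n,Y_1,\dots,Y_n,Z$ on $V$ and, for $\varepsilon\in\{0,1\}$, the Hermitian form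
\[
F_\varepsilon=\sum_{i=1}^n\bigl(X_iY_i^q+X_i^qY_i\bigr)+\varepsilon Z^{q+1}.
\]
For $\varepsilon=1$ it is non-degenerate and defines $\mathcal H(2n,q^2)$ by (H2). Both forms vanish on the $(n-1)$-subspace $L=\{Y_1=\dots=Y_n=Z=0\}$. There are $\theta_n$ subspaces of dimension $n$ through $L$, one for each point $\langle(b,c)\rangle$ with $b\in\mathbb F_Q^n$, $c\in\mathbb F_Q$. Substituting $Y_i=tb_i$, $Z=tc$ and writing $m=\sum b_i^qX_i$, so that $m^q=\sum b_iX_i^q$, we get
\[
F_\varepsilon=t\,\bigl(m^q+m\,t^{q-1}+\varepsilon c^{q+1}t^q\bigr).
\]
If $b\ne0$, then $T^q+T+\varepsilon c^{q+1}$ has $q$ distinct roots $\rho_i\in\mathbb F_Q$ by (H1), and $F_\varepsilon=t\prod_i(m-\rho_it)$. The section is a union of $q+1$ hyperplanes of the $n$-subspace through the common subspace $\{m=t=0\}$, and it has $qQ^{n-1}=q^{2n-1}$ points off $L$. If $b=0$, then $F_\varepsilon=\varepsilon c^{q+1}t^{q+1}$.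

For $\varepsilon=1$ this one exceptional $n$-subspace, which is $L^\perp$, meets the variety in $L$ only. It has $\theta_{n-1}$ points on the variety, the number in (i) and (ii), and since $\theta_n-1=Q\theta_{n-1}$,
\begin{equation}\label{eq:count}
|\mathcal H(2n,q^2)|=\theta_{n-1}+(\theta_n-1)\,q^{2n-1}=N_0 .
\end{equation}
This shows the shape of Theorem~\ref{thm:main}. If a hypersurface of degree $q+1$ contains an $(n-1)$-subspace $L$ but no $n$-subspace, then each $n$-subspace through $L$ has at most $q^{2n-1}$ points of the hypersurface off $L$ (Section~\ref{sec:maximal}). This gives the bound $\theta_{n-1}+\theta_nq^{2n-1}=N_0+q^{2n-1}$. The Hermitian variety falls short of it by exactly one empty section, and the theorem says that this loss cannot be avoided.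

\subsection*{The hypothesis on subspaces}
For $\varepsilon=0$ the exceptional $n$-subspace is contained in the variety and contributes $Q^n$ points off $L$. So $F_0=0$ is a hypersurface of degree $q+1$ with $N_0+q^{2n}$ points. It is a cone with a point vertex over $\mathcal H(2n-1,q^2)$, and by (H3) applied to the base it contains no $(n+1)$-subspace. Thus the bound of Theorem~\ref{thm:main} fails as soon as $n$-subspaces are allowed. For $q=2$ the characterization of equality fails as well without the hypothesis.

\begin{example}\label{ex:cone}
In $\mathrm{PG}(2,4)$ a non-degenerate conic has $5$ points, $5$ tangents and $10$ secants, so $21-5-10=6$ lines are external to it. The union of the conic and an external line is a cubic with $5+5=10$ points. The cone over this cubic in $\mathrm{PG}(4,4)$ with vertex a line is a union of $10$ planes through the vertex, each with $16$ points off it. It has degree $3=q+1$ and $5+16\cdot10=165=|\mathcal H(4,4)|$ points. It contains a solid, so it is not $\mathcal H(4,4)$.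
\end{example}

\section{The smallest case: cubic threefolds over $\mathbb F_4$}\label{sec:cubic}

Let $q=2$ and $n=2$, so $\theta_1=5$, $\theta_2=21$, $\theta_3=85$ and $N_0=165$. Let $\mathcal X$ be a cubic hypersurface of $\mathrm{PG}(4,4)$ that contains no plane and has at least $165$ points. We show that it has exactly $165$ points, distributed as in \eqref{eq:count}. Two facts from Section~\ref{sec:tools} are used: an affine conic over $\mathbb F_4$ has at most $8$ points, with equality only for two parallel lines, and a plane cubic over $\mathbb F_4$ that contains no line has at most $9$ points.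

\emph{$\mathcal X$ contains a line.} Suppose not, and let $\langle x\rangle\in\mathcal X$. Each of the $85$ lines through $\langle x\rangle$ has at most $2$ further points of $\mathcal X$. The lines $\langle x,u\rangle$ with $D_uF(x)=0$ meet $\mathcal X$ doubly at $\langle x\rangle$ and have at most $1$ further point; there are at least $21$ of them, since $D_uF(x)=0$ is one linear condition on $u$. So $|\mathcal X|\le1+170-21=150$, a contradiction.

\emph{The planes through a line.} Let $L\subset\mathcal X$ be a line, $V=L\oplus W$, and $\Pi_y=\langle L,y\rangle$ for the $21$ points $\langle y\rangle$ of $\mathrm{PG}(W)$. For $x\in L$ we have $F(x+ty)=t\,G_y(x,t)$ with $G_y$ a non-zero quadratic form, and the points of $\Pi_y\cap\mathcal X$ off $L$ are the points of the affine conic $G_y(x,1)=0$. Let their number be $8-\delta_y$. Then $\sum\delta_y=5+21\cdot8-|\mathcal X|\le8$, so at least $13$ planes have $\delta_y=0$. In such a plane the conic consists of two parallel lines, so its quadratic part $A_y(x)=G_y(x,0)$ is a square. Now $A_y=D_yF|_L$ depends linearly on $y$: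
\[
A_y=\alpha(y)x_1^2+\beta(y)x_1x_2+\gamma(y)x_2^2
\]
with linear forms $\alpha,\beta,\gamma$ on $W$. The form $\beta$ vanishes at $13$ points of $\mathrm{PG}(W)=\mathrm{PG}(2,4)$, more than a line has, so $\beta=0$ and every $A_y$ is a square. The forms $\alpha,\gamma$ have a common zero $y_0$. In $\Pi_{y_0}$ we have $F=t^2\lambda$ with $\lambda$ linear, so $\delta_{y_0}=8$ if $\lambda$ is a multiple of $t$ and $\delta_{y_0}=4$ otherwise. A line of common zeros of $\alpha,\gamma$ would give $\sum\delta_y\ge20$, so $\alpha,\gamma$ are independent. Hence for each of the five points $M$ of $L$, the $\langle y\rangle$ such that $A_y$ vanishes at $M$ form a line of $\mathrm{PG}(W)$ through $\langle y_0\rangle$, and these five lines sort the other $20$ planes into five groups of four.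

\emph{The exceptional plane has $\delta_{y_0}=8$.} This is the heart of the matter: linear algebra has forced a loss of $4$ only, and we need $8$. Suppose $\delta_{y_0}=4$. Then at most four other planes have $\delta_y>0$, so for some point $M$ all four planes of its group have $\delta_y=0$. Each of them contains two lines of $\mathcal X$ through $M$ besides $L$. The four planes and $\Pi_{y_0}$ fill a solid $T_M$, and off $\Pi_{y_0}$ the section $T_M\cap\mathcal X$ consists of these eight lines. Choose a plane $E\subset T_M$ not through $M$ such that the line $E\cap\Pi_{y_0}$ meets $L$ and $\{\lambda=0\}$ in two different points. Then $E\cap\mathcal X$ is a cubic curve with $8+2=10$ points, so it contains a line $\ell$, and $\ell\ne E\cap\Pi_{y_0}$. Each point of $\ell$ off $\Pi_{y_0}$ is joined to $M$ by a line of $\mathcal X$. So $F$ vanishes on the plane $\langle M,\ell\rangle$ outside a line, and this plane lies in $\mathcal X$ by Lemma~\ref{lem:vanish}, a contradiction. Therefore $\delta_{y_0}=8$, all other $\delta_y$ vanish, and $|\mathcal X|=165$.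

Three things remain for the general proof. The existence of an $(n-1)$-subspace in $\mathcal X$ needs the $q$-th power argument and not only a tangent count. For $q>2$ the forced loss $q^{2n-2}$ leaves room for $q^{2n-1}-q^{2n-2}$ further deficient sections, more than there are choices for $M$, so we need a lower bound for a positive deficiency. Finally, the equation has to be reconstructed from the geometry.

\section{Polynomials with many zeros and plane curves}\label{sec:tools}

\subsection*{Zeros in affine space}
Part (a) of the next lemma is the bound of Ore and Schwartz. Part (b) describes equality, and it is the source of all the linear subspaces that we find in $\mathcal X$.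

\begin{lemma}\label{lem:zeros}
Let $g\ne0$ be a polynomial of degree at most $d<Q$ in $m\ge1$ variables over $\mathbb F_Q$.
\begin{enumerate}
\item[(a)] $g$ has at most $dQ^{m-1}$ zeros in $\mathbb F_Q^m$.
\item[(b)] If $d\ge1$ and $g$ has exactly $dQ^{m-1}$ zeros, then $g=c\prod_{i=1}^d(\mu+a_i)$ with $c\ne0$, a non-zero linear form $\mu$, and distinct $a_i\in\mathbb F_Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We may assume that $e=\deg g\ge1$. Let $g_e$ be the homogeneous part of degree $e$ and choose $v$ with $g_e(v)\ne0$ (Lemma~\ref{lem:vanish}). On each of the $Q^{m-1}$ affine lines $p+\langle v\rangle$, the polynomial $g(p+tv)$ has leading term $g_e(v)t^e$, hence at most $e$ zeros.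

(b) By (a), $\deg g=d$. For $m=1$ the claim says that $g$ has $d$ distinct roots.

Let $m=2$, and let $p$ be a zero. A line through $p$ that does not consist of zeros carries at most $d$ zeros. If no line through $p$ consisted of zeros, there would be at most $1+(Q+1)(d-1)=dQ-Q+d<dQ$ zeros. So every zero lies on a line of zeros. As $d<Q$, the restriction of $g$ to such a line is zero, so the equation of the line divides $g$, and there are at most $d$ such lines. They cover $dQ$ points, so there are exactly $d$ of them and they are pairwise disjoint, that is, parallel. Comparing degrees gives the factorization.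

Let $m\ge3$, and let $v$ be any vector with $g_d(v)\ne0$. By the proof of (a), each line parallel to $v$ carries exactly $d$ zeros. So if $D\ni v$ is a $2$-dimensional subspace, the restriction of $g$ to a coset of $D$ has top form $g_d|_D$ and exactly $dQ$ zeros. By the case $m=2$, $g_d|_D$ is a constant times the $d$-th power of a linear form, and the zeros of $g$ in the coset form $d$ lines whose direction is the unique zero of $g_d$ in $\mathrm{PG}(D)$. Let $Z$ be the zero set of $g_d$ in $\mathrm{PG}(m-1,Q)$. We have shown that a line not contained in $Z$ meets $Z$ in exactly one point. So $Z$ contains the line through any two of its points, meets every line, and is not the whole space: it is a hyperplane $\{\mu=0\}$. If $p$ is a zero of $g$ and $z\ne0$ has $\mu(z)=0$, take $D=\langle v,z\rangle$ with $\mu(v)\ne0$; then $p+\langle z\rangle$ consists of zeros. Hence the zero set of $g$ is a union of cosets of $\{\mu=0\}$, necessarily $d$ of them, say $\mu=-a_i$. The restriction of $g$ to each coset is zero by Lemma~\ref{lem:vanish}, so each $\mu+a_i$ divides $g$, and we compare degrees.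
\end{proof}

\subsection*{Plane curves}
For $n=1$ we have $N_0=q^3+1$, and the analog of Theorem~\ref{thm:main} is a statement on plane curves of degree $q+1$ without line components. The proof of the theorem rests on this case, which in turn rests on two theorems on curves over finite fields.

\begin{theorem}[Aubry--Perret \cite{AP}]\label{thm:AP}
An absolutely irreducible projective curve over $\mathbb F_Q$ of geometric genus $g$ and arithmetic genus $p_a$ has at most $Q+1+2gq+p_a-g$ rational points.
\end{theorem}

\begin{theorem}[R\"uck--Stichtenoth \cite{RS}]\label{thm:RS}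
A non-singular, absolutely irreducible projective curve over $\mathbb F_{q^2}$ of genus $q(q-1)/2$ with $q^3+1$ rational points is isomorphic over $\mathbb F_{q^2}$ to the Hermitian curve $\mathcal H(2,q^2)$.
\end{theorem}

For an absolutely irreducible plane curve of degree $e$ one has $p_a=(e-1)(e-2)/2$ and $g\le p_a$, with equality exactly when the curve is non-singular. Theorem~\ref{thm:RS} gives an abstract isomorphism, and we need a projectivity. The passage is the uniqueness of the $g^2_d$ on a non-singular plane curve of degree $d\ge4$.

\begin{lemma}\label{lem:g2d}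
Let $C,C'$ be non-singular plane curves of degree $d\ge4$ over $\mathbb F_Q$. Every isomorphism $\varphi\colon C\to C'$ over $\mathbb F_Q$ is induced by a projectivity over $\mathbb F_Q$.
\end{lemma}

\begin{proof}
Work first over the algebraic closure. The canonical system of $C$ is cut out by the forms of degree $d-3$, which form a space of dimension $g$. By Riemann--Roch, a divisor $D$ of $d$ distinct points imposes exactly $d+1-h^0(D)$ conditions on these forms. Let $D$ be the preimage under $\varphi$ of the section of $C'$ by a non-tangent line. Then $h^0(D)\ge3$, so $D$ imposes at most $d-2$ conditions. On the other hand, $d-1$ non-collinear points impose $d-1$ conditions: given one of them, $p$, two of the others span a line missing $p$, and this line together with one line missing $p$ through each of the remaining $d-4$ points is a curve of degree $d-3$ through all points but $p$. So any $d-1$ points of $D$ are collinear. Two such subsets share $d-2\ge2$ points, so $D$ is a line section of $C$. The forms vanishing on $D$ are those vanishing on the line, which is $d-2$ conditions, so $h^0(D)=3$.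

The line bundle $\varphi^*\mathcal O_{C'}(1)\otimes\mathcal O_C(-1)$ is defined over $\mathbb F_Q$ and trivial over the closure. Since $H^0$ commutes with field extension, it has a non-zero section over $\mathbb F_Q$, which vanishes nowhere because the degree is $0$. So $\varphi^*\mathcal O_{C'}(1)\cong\mathcal O_C(1)$ over $\mathbb F_Q$, and as $H^0(\mathcal O_C(1))$ is spanned by the three coordinates, $\varphi^*$ carries the coordinates of $C'$ to independent linear forms over $\mathbb F_Q$.
\end{proof}

\begin{lemma}\label{lem:plane}
Let $C$ be a plane curve over $\mathbb F_Q$ of degree $e$, $2\le e\le q+1$, whose equation has no linear factor over $\mathbb F_Q$.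
\begin{enumerate}
\item[(a)] $|C|\le(e-1)Q+1$.
\item[(b)] If $e=q+1$ and $|C|\ge q^3$, then $C$ is absolutely irreducible and non-singular.
\item[(c)] Let $e=q+1$ and $|C|=q^3+1$. Suppose that $q>2$, or that $q=2$ and some rational line meets $C$ with multiplicity $3$ at a rational point. Then the equation of $C$ is a scalar multiple of a non-degenerate Hermitian form.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $C_1,\dots,C_s$ be the distinct $\mathbb F_Q$-irreducible components of $C$, of degrees $e_i\ge2$ with $\sum e_i\le e$. If $C_i$ is not absolutely irreducible, it splits into at least two distinct conjugate components of degree at most $e_i/2$, and a rational point lies on all of them. B\'ezout's theorem gives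
\[
|C_i|\le e_i^2/4\le e_iQ/4\le(e_i-1)Q/2 .
\]
If $C_i$ is absolutely irreducible, Theorem~\ref{thm:AP} and $e_i-1\le q$ give
\begin{equation}\label{eq:AP}
|C_i|\le Q+1+2qp_a-(2q-1)(p_a-g)\le Q+1+(e_i-1)(e_i-2)q\le(e_i-1)Q+1 .
\end{equation}
Summing, $|C|\le(e-s)Q+s\le(e-1)Q+1$.

(b) If $s\ge2$, then $|C|\le(q-1)Q+2$. If $s=1$ and $e_1\le q$, then $|C|\le(q-1)Q+1$. If $C=C_1$ is not absolutely irreducible, then $|C|\le q^3/2$. If it is absolutely irreducible and singular, then $Q+1+2qp_a=q^3+1$ and \eqref{eq:AP} gives $|C|\le q^3+1-(2q-1)$. All four bounds are less than $q^3$.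

(c) By (b), $C$ is non-singular of genus $q(q-1)/2$. Let $q>2$. By Theorem~\ref{thm:RS} and Lemma~\ref{lem:g2d} with $d=q+1\ge4$, a projectivity over $\mathbb F_Q$ maps $C$ onto $\mathcal H(2,q^2)$, and an invertible $\mathbb F_Q$-linear substitution turns a non-degenerate Hermitian form into another one. (This case is also the theorem of Hirschfeld, Storme, Thas and Voloch \cite{HSTV}.)

Let $q=2$. Put the rational flex at infinity with the line at infinity as its tangent. After rescaling $x$ and $y$, the curve has the Weierstrass equation $y^2+a_1xy+a_3y=x^3+a_2x^2+a_4x+a_6$ over $\mathbb F_4$. It has $8$ affine points, so each $x\in\mathbb F_4$ gives two values of $y$, which requires $a_1x+a_3\ne0$ for all $x$. Hence $a_1=0$ and $a=a_3\ne0$. Replacing $x$ by $x+a_2$ removes the term in $x^2$, and the equation becomes $y^2+ay=x^3+bx+c$. With $y=az$ it reads $z^2+z=(x^3+bx+c)/a^2$, so $\mathrm{Tr}\bigl((x^3+bx+c)/a^2\bigr)=0$ for all $x\in\mathbb F_4$, where $\mathrm{Tr}(t)=t+t^2$ has kernel $\mathbb F_2$. Taking $x=0$ gives $\mathrm{Tr}(c/a^2)=0$. For $x\ne0$ we have $x^3=1$, so $\mathrm{Tr}(bx/a^2)=\mathrm{Tr}(1/a^2)$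 is constant. If $b\ne0$, then $bx/a^2$ runs over $\mathbb F_4^*$, whose traces are $0,1,1$. So $b=0$ and $\mathrm{Tr}(1/a^2)=0$, whence $a=1$ and $c\in\mathbb F_2$. If $c=1$, replace $y$ by $y+\omega$ with $\omega^2+\omega=1$. We arrive at $y^2+y=x^3$, that is, $X^{q+1}+Y^qZ+YZ^q=0$.
\end{proof}

\begin{remark}\label{rem:flex}
The flex is needed in (c) for $q=2$, and Theorem~\ref{thm:main} fails for $n=1$, $q=2$. On a Hermitian curve every rational point $\langle x\rangle$ is a point of $(q+1)$-fold contact with the line $x^\perp=\langle x,u\rangle$, since $\eta(sx+tu,sx+tu)=t^{q+1}\eta(u,u)$. So on $C_0\colon y^2+y=x^3$ over $\mathbb F_4$, with point at infinity $O$, we have $3R\sim3O$ for each of the nine rational points $R$. For a rational point $P\ne O$, the divisor $2O+P$ embeds $C_0$ as a non-singular plane cubic over $\mathbb F_4$ with nine rational points. A rational flex $R$ of this cubic would give $3R\sim2O+P$, hence $O\sim P$, which is impossible in genus $1$. So this cubic is not Hermitian.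
\end{remark}

\section{Sections through a maximal subspace}\label{sec:maximal}

A non-singular Hermitian variety has $N_0$ points by \eqref{eq:count}. So Theorem~\ref{thm:main} follows if we prove that $\mathcal X$ is a non-singular Hermitian variety under the assumption
\begin{equation}\label{eq:standing}
|\mathcal X|\ge N_0,\qquad\mathcal X\text{ contains no }n\text{-subspace},
\end{equation}
which is in force from here to the end of Section~\ref{sec:hermitian}.

We do not know yet that $\mathcal X$ contains an $(n-1)$-subspace, so we start from the largest subspace it does contain. Let $k$ be the maximal dimension of a subspace contained in $\mathcal X$; then $0\le k\le n-1$. Let $S\subset\mathcal X$ be a $k$-subspace and write $V=S\oplus W$, so $\dim S=k+1$ and $\dim W=2n-k$. The $(k+1)$-subspaces through $S$ are the $\Pi_y=\langle S,y\rangle$ for the $\theta_{2n-k-1}$ points $\langle y\rangle$ of $\mathrm{PG}(W)$. Since $F|_S=0$, we have, for $x\in S$,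
\[
F(x+ty)=t\,G_y(x,t)
\]
with $G_y$ homogeneous of degree $q$, and $G_y\ne0$ for $y\ne0$ by the maximality of $k$. Put
\[
g_y(x)=G_y(x,1),\qquad A_y(x)=G_y(x,0)=D_yF(x).
\]
Then $A_y$ is the homogeneous part of degree $q$ of $g_y$, and it depends linearly on $y$. The points of $\Pi_y\cap\mathcal X$ off $S$ are the $\langle x+y\rangle$ with $g_y(x)=0$. The \emph{deficiency} of $\Pi_y$ is
\[
\delta_y=qQ^k-\#\{x\in S:g_y(x)=0\}.
\]
It depends only on $\Pi_y$, and $\delta_y\ge0$ by Lemma~\ref{lem:zeros}(a). The sets $\Pi_y\setminus S$ partition the points off $S$, so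
\begin{equation}\label{eq:sum}
\sum_{\langle y\rangle}\delta_y=\theta_k+q^{2k+1}\theta_{2n-k-1}-|\mathcal X| .
\end{equation}

\begin{lemma}\label{lem:section}
Let $0\ne y\in W$.
\begin{enumerate}
\item[(a)] If $\delta_y=0$, then $G_y(x,t)=\prod_{i=1}^q(m(x)+a_it)$ with $0\ne m\in S^*$ and distinct $a_i\in\mathbb F_Q$. So $A_y=m^q$, and $\Pi_y\cap\mathcal X$ is the union of $S$ and $q$ further $k$-subspaces, any two of these $q+1$ subspaces meeting exactly in the hyperplane $\ker m$ of $S$.
\item[(b)] If $A_y=0$, then $\delta_y\ge Q^k$.
\end{enumerate}
\end{lemma}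

\begin{proof}
(a) By Lemma~\ref{lem:zeros}(b) with $d=q$, $g_y=c\prod_{i=1}^q(\mu+a_i')$. Write $c=b^q$ with $b\in\mathbb F_Q^*$, put $m=b\mu$ and $a_i=ba_i'$, and homogenize. The $q+1$ subspaces are $t=0$ and $m(x)+a_it=0$; any two of these equations imply $m(x)=t=0$. (b) Here $\deg g_y\le q-1$, so $g_y$ has at most $(q-1)Q^k$ zeros.
\end{proof}

Part (b) is our means of forcing a loss of points, and to use it we need many $y$ with $A_y=0$. The linear map $y\mapsto A_y$ takes values in the large space of forms of degree $q$ on $S$, so it has no reason to have a kernel. But the $q$-th powers of linear forms make up a subspace of dimension only $k+1$, and part (a) puts most $A_y$ into it.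

\begin{lemma}\label{lem:semilinear}
We have $\sum\delta_y\le q^{2n-1}$. For every $y\in W$ there is a unique $m_y\in S^*$ with $A_y=m_y^q$. The map $y\mapsto m_y$ is additive and $m_{ay}=a^qm_y$. Its kernel $K$ is a subspace with $\dim K\ge2n-2k-1$, and $\delta_y\ge Q^k$ for $0\ne y\in K$.
\end{lemma}

\begin{proof}
The number $\theta_k+q^{2k+1}\theta_{2n-k-1}$ is the sum of the powers $q^i$ with $i$ even, $0\le i\le2k$, or $i$ odd, $2k+1\le i\le4n-1$. The number $N_0$ is the sum of the $q^i$ with $i$ even, $0\le i\le2n-2$, or $i$ odd, $2n+1\le i\le4n-1$. So \eqref{eq:sum} and $|\mathcal X|\ge N_0$ give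
\[
\sum\delta_y\le q^{2n-1}-\sum_{j=k+1}^{n-1}\bigl(q^{2j}-q^{2j-1}\bigr)\le q^{2n-1}<q^{2n}\le Q^{2n-k-1}.
\]
Hence more than $\theta_{2n-k-1}-Q^{2n-k-1}=\theta_{2n-k-2}$ points $\langle y\rangle$ have $\delta_y=0$. A hyperplane of $\mathrm{PG}(W)$ has only $\theta_{2n-k-2}$ points, so $W$ has a basis $y_j$ with $\delta_{y_j}=0$. Write $A_{y_j}=m_j^q$ by Lemma~\ref{lem:section}(a). Since $(c^q)^q=c$ in $\mathbb F_Q$,
\[
A_{\sum c_jy_j}=\sum c_jm_j^q=\Bigl(\sum c_j^qm_j\Bigr)^q .
\]
A polynomial has at most one $q$-th root, because $a^q-b^q=(a-b)^q$. So $m_{\sum c_jy_j}=\sum c_j^qm_j$, which is semilinear in $y$, and $\dim K\ge\dim W-\dim S=2n-2k-1$. The last claim is Lemma~\ref{lem:section}(b).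
\end{proof}

\begin{proposition}\label{prop:k}
$\mathcal X$ contains an $(n-1)$-subspace.
\end{proposition}

\begin{proof}
The space $\mathrm{PG}(K)$ has at least $\theta_{2n-2k-2}\ge Q^{2n-2k-2}$ points, so Lemma~\ref{lem:semilinear} gives $q^{2n-1}\ge Q^kQ^{2n-2k-2}=q^{4n-2k-4}$. For $k\le n-2$ the right side is at least $q^{2n}$. Hence $k=n-1$.
\end{proof}

An $(n-1)$-subspace contained in $\mathcal X$ is called a \emph{generator}.

\section{Sections through a generator}\label{sec:generator}

Let $L$ be any generator, and apply Section~\ref{sec:maximal} with $S=L$, so $\dim L=n$ and $\dim W=n+1$. The kernel $K$ is non-zero, and $\dim K\ge2$ would give $\sum\delta_y\ge(Q+1)q^{2n-2}>q^{2n-1}$. So $K=\langle y_0\rangle$, and $y\mapsto m_y$ maps $W$ onto $L^*$. We call $\Pi_0=\Pi_{y_0}$ the \emph{exceptional} section and the other $\Pi_y$ \emph{ordinary}.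

As in Section~\ref{sec:cubic}, we sort the ordinary sections by the hyperplane $\ker m_y$ of $L$. For a hyperplane $M=\ker m$ of $L$ put
\[
Y_M=\{y\in W:m_y\in\langle m\rangle\},\qquad T_M=L\oplus Y_M .
\]
Then $\dim Y_M=2$, $y_0\in Y_M$ and $\dim T_M=n+2$. The space $T_M$ is the union of $\Pi_0$ and $Q$ ordinary sections, and an ordinary section $\Pi_y$ lies in $T_M$ exactly for $M=\ker m_y$. In the Hermitian model, $\Pi_0=L^\perp$ and $T_M=M^\perp$.

So far $\delta_{y_0}\ge q^{2n-2}$, and the aim is $\delta_{y_0}=q^{2n-1}$. For this we need one of the $\theta_{n-1}$ hyperplanes $M$ for which no ordinary section in $T_M$ is deficient, so we must bound the number of deficient sections.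

\begin{lemma}\label{lem:gap}
If $\Pi_y$ is ordinary and $\delta_y>0$, then $\delta_y\ge Q-1$.
\end{lemma}

\begin{proof}
As $n\ge2$, there is a $2$-dimensional subspace $D$ of $L$ with $m_y|_D\ne0$. On each of the $Q^{n-2}$ cosets of $D$, the restriction of $g_y$ has top form $(m_y|_D)^q\ne0$, hence at most $qQ$ zeros, and $\delta_y$ is the sum over the cosets of $qQ$ minus the number of zeros. Take a coset with fewer than $qQ$ zeros; it suffices to show that it has at most $(q-1)Q+1$. In coordinates $u=m_y|_D$, $v$ on $D$, the restriction is a polynomial $h(u,v)$ with top form $u^q$. The linear part of an affine-linear factor of $h$ divides $u^q$, so $h=\prod_{i=1}^j(u+c_i)\cdot h'$, where $h'$ has no affine-linear factor over $\mathbb F_Q$ and has top form $u^e$, $e=q-j$. The case $e=1$ cannot occur, as $h'$ would be such a factor. If $e=0$, the $c_i$ are not distinct, since otherwise $h$ would have $qQ$ zeros; so there are at most $(q-1)Q$ zeros. If $e\ge2$, the homogenization of $h'$ has degree $e$ and no linear factor over $\mathbb F_Q$, and Lemma~\ref{lem:plane}(a) bounds the number of zeros of $h$ by $jQ+(e-1)Q+1=(q-1)Q+1$.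
\end{proof}

The lemma is false for $n=1$. On the cubic of Remark~\ref{rem:flex}, the five lines through a rational point have total deficiency $1+2\cdot5-9=2$; the tangent has deficiency $1$, and so one other line has deficiency $1<Q-1$.

When no ordinary section in $T_M$ is deficient, $T_M\cap\mathcal X$ is a cone with vertex $M$ off $\Pi_0$, and a plane complementary to $M$ shows its base.

\begin{lemma}\label{lem:cone}
Let $M$ be a hyperplane of $L$ such that all ordinary sections in $T_M$ have deficiency $0$. Let $E$ be a plane with $T_M=M\oplus E$. Then $\ell_E=E\cap\Pi_0$ is a line that meets $L$ in one point, and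
\begin{enumerate}
\item[(a)] $E\cap\mathcal X$ has exactly $q^3$ points off $\ell_E$;
\item[(b)] no line of $E$ other than $\ell_E$ is contained in $\mathcal X$.
\end{enumerate}
\end{lemma}

\begin{proof}
The map $N\mapsto N\cap E$ is a bijection, compatible with intersections, from the subspaces of $T_M$ containing $M$ to the subspaces of $E$; its inverse is $R\mapsto M\oplus R$, and it lowers $\dim$ by $n-1$. So $\Pi_0$ gives a line and $L$ a point on it.

By Lemma~\ref{lem:section}(a), each of the $Q$ ordinary sections in $T_M$ contains $q$ generators $N\ne L$ with $N\cap L=M$, and these cover the points of $\mathcal X$ in $T_M\setminus\Pi_0$. Two different sections meet in $L$. So the $qQ=q^3$ generators $N_i$ are distinct and $N_i\cap\Pi_0=N_i\cap L=M$. Under the bijection they become $q^3$ distinct points off $\ell_E$, and these are all the points of $E\cap\mathcal X$ off $\ell_E$. This proves (a).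

Let $\ell\ne\ell_E$ be a line of $E$ contained in $\mathcal X$. Each point $r$ of $\ell$ other than $\ell\cap\ell_E$ is some $N_i\cap E$, so $\langle M,r\rangle=N_i\subset\mathcal X$. Thus $F$ vanishes on the $n$-subspace $\langle M,\ell\rangle$ outside its hyperplane $\langle M,\ell\cap\ell_E\rangle$, and $\langle M,\ell\rangle\subset\mathcal X$ by Lemma~\ref{lem:vanish}(b), contrary to \eqref{eq:standing}.
\end{proof}

\begin{proposition}\label{prop:exceptional}
$\Pi_0\cap\mathcal X=L$. All ordinary sections have deficiency $0$, and $|\mathcal X|=N_0$.
\end{proposition}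

\begin{proof}
Suppose that $w$ is a point of $\Pi_0\cap\mathcal X$ off $L$. By Lemmas~\ref{lem:semilinear} and~\ref{lem:gap}, the number of deficient ordinary sections is at most
\[
\frac{q^{2n-1}-q^{2n-2}}{q^2-1}=\frac{q^{2n-2}}{q+1}<\theta_{n-1}.
\]
Each lies in one $T_M$, so some hyperplane $M$ of $L$ satisfies the hypothesis of Lemma~\ref{lem:cone}.

There is a point $z\in L\setminus M$ such that the line $zw$ is not contained in $\mathcal X$. Otherwise, let $p$ be a point of $\Pi_0$ off the hyperplane $\langle M,w\rangle$ of $\Pi_0$. The line $wp$ meets $L$ in a point $z$, and $z\notin M$ by the choice of $p$; so $p\in zw\subset\mathcal X$. Then $\Pi_0\subset\mathcal X$ by Lemma~\ref{lem:vanish}(b), contrary to \eqref{eq:standing}.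

Take $u\in T_M\setminus\Pi_0$ and $E=\langle z,w,u\rangle$. As $\Pi_0=M\oplus\langle z,w\rangle$, we have $T_M=M\oplus E$ and $\ell_E=zw$. By Lemma~\ref{lem:cone} and the choice of $z$, the form $F|_E$ is non-zero, has no linear factor over $\mathbb F_Q$, and has at least $q^3+2$ zeros, counting $z$ and $w$. This contradicts Lemma~\ref{lem:plane}(a).

So $\Pi_0\cap\mathcal X=L$ and $\delta_{y_0}=qQ^{n-1}=q^{2n-1}$. Since $\sum\delta_y\le q^{2n-1}$, all other deficiencies vanish, and \eqref{eq:sum} gives $|\mathcal X|=\theta_{n-1}+q^{2n-1}\theta_n-q^{2n-1}=N_0$.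
\end{proof}

This proves the inequality in Theorem~\ref{thm:main}. By Lemma~\ref{lem:section}(a), for every $y\in W\setminus\langle y_0\rangle$ there are distinct $a_1,\dots,a_q\in\mathbb F_Q$, depending on $y$, with
\begin{equation}\label{eq:ord}
F(x+ty)=t\prod_{i=1}^q\bigl(m_y(x)+a_it\bigr)\qquad(x\in L).
\end{equation}
Lemma~\ref{lem:cone} now applies to every $M$, and the plane sections it describes are extremal.

\begin{proposition}\label{prop:planes}
For every hyperplane $M$ of $L$ and every plane $E$ with $T_M=M\oplus E$, the form $F|_E$ is a non-zero scalar multiple of a non-degenerate Hermitian form.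
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:exceptional}, the only point of $\mathcal X$ on $\ell_E$ is $z=E\cap L$. By Lemma~\ref{lem:cone}, $F|_E$ is non-zero, has no linear factor over $\mathbb F_Q$, and has $q^3+1$ zeros. Lemma~\ref{lem:plane}(c) settles the case $q>2$. Let $q=2$. As $A_{y_0}=0$, the form $F|_{\Pi_0}$ is divisible by $t^2$, where $t=0$ is the equation of $L$. So on $\ell_E$, in coordinates $s,t$, we have $F=t^2(\alpha s+\beta t)\ne0$. If $\alpha\ne0$, there would be a zero with $t\ne0$. So $F=\beta t^3$ on $\ell_E$, the line meets the curve with multiplicity $3$ at $z$, and Lemma~\ref{lem:plane}(c) applies.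
\end{proof}

We know that $F$ has no zero in $\Pi_0$ off $L$, but we need its equation there. The Hermitian planes supply it.

\begin{corollary}\label{cor:exc}
$F(x+ty_0)=t^{q+1}F(y_0)$ for $x\in L$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:vanish} it suffices to check values, and $x=0$ is trivial. For $x\ne0$ choose a hyperplane $M$ of $L$ with $x\notin M$, a vector $u\in T_M\setminus\Pi_0$, and $E=\langle x,y_0,u\rangle$, a complement of $M$ in $T_M$. Then $F(v)=c\,\eta(v,v)$ on $E$ with $\eta$ Hermitian, and $\eta(x,x)=0$, so
\[
\eta(sx+ty_0,sx+ty_0)=st^q\eta(x,y_0)+\bigl(st^q\eta(x,y_0)\bigr)^q+t^{q+1}\eta(y_0,y_0).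
\]
If $\eta(x,y_0)\ne0$, then for $t=1$ this vanishes for $q$ values of $s$ by (H1), giving points of $\Pi_0\cap\mathcal X$ off $L$. So $\eta(x,y_0)=0$, and the claim follows with $s=1$.
\end{proof}

\section{Generators and tangent hyperplanes}\label{sec:tangent}

The results of Section~\ref{sec:generator} hold for every generator, and from now on we vary it. Whenever a generator $L$ is chosen, $W$, $y_0$ and $m_y$ have the meaning above. A vector $v\notin L$ is uniquely $v=x_1+y$ with $x_1\in L$, $0\ne y\in W$, and if $v\in\hat{\mathcal X}$, then $y\notin\langle y_0\rangle$ by Proposition~\ref{prop:exceptional}. We first show that the generators reach all of $\mathcal X$, so that each point can be studied in a frame adapted to it.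

\begin{lemma}\label{lem:cover}
\begin{enumerate}
\item[(a)] Every point of $\mathcal X$ lies on a generator.
\item[(b)] Every line contained in $\mathcal X$ lies in a generator.
\item[(c)] $\hat{\mathcal X}$ spans $V$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix a generator $L$. A point of $\mathcal X$ off $L$ lies in an ordinary section, which meets $\mathcal X$ in a union of generators by \eqref{eq:ord}. (b) Let $\ell\subset\mathcal X$, and let $L$ be a generator through a point of $\ell$. If $\ell\not\subset L$, then $\langle L,\ell\rangle$ is an ordinary section, and $\ell$ is covered by its $q+1$ generators. If $\ell$ lay in none of them, it would meet their union in at most $q+1<Q+1$ points. (c) The span of $\hat{\mathcal X}$ contains $L$ and a vector of $\Pi_y\setminus L$ for each $y\in W\setminus\langle y_0\rangle$, hence all these $y$, and they span $W$.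
\end{proof}

For a Hermitian form, $D_uF(x)=\eta(u,x)$, so the tangent hyperplane at $x$ is $x^\perp$ and orthogonality is symmetric. The next lemma recovers this symmetry for vectors of $\hat{\mathcal X}$. For $0\ne x\in\hat{\mathcal X}$ put $T_x=\{u\in V:D_uF(x)=0\}$.

\begin{lemma}\label{lem:tangent}
Let $0\ne x\in\hat{\mathcal X}$.
\begin{enumerate}
\item[(a)] $T_x$ is a hyperplane of $V$, and it is spanned by the generators through $x$.
\item[(b)] For $u\in\hat{\mathcal X}$: $u\in T_x$ if and only if $F$ vanishes on $\langle x,u\rangle$.
\item[(c)] For $u\in\hat{\mathcal X}$: $D_uF(x)=0$ if and only if $D_xF(u)=0$.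
\end{enumerate}
\end{lemma}

\begin{proof}
If $F$ vanishes on $\langle x,u\rangle$, then $F(x+tu)$ is the zero polynomial and $u\in T_x$. So $T_x$ contains every generator through $x$, and one direction of (b) holds. Fix a generator $L\ni x$. Then
\begin{equation}\label{eq:deriv}
D_{x_1+y}F(x)=A_y(x)=m_y(x)^q\qquad(x_1\in L,\ y\in W).
\end{equation}

(a) As $y\mapsto m_y$ is onto $L^*$, the linear form \eqref{eq:deriv} is non-zero, and $T_x=L\oplus W_x$ with $W_x=\{y\in W:m_y(x)=0\}$, a space of dimension $n$ containing $y_0$. For $y\in W_x\setminus\langle y_0\rangle$, the section $\Pi_y$ contains a generator $N\ne L$ with $x\in\ker m_y\subset N$, and $y\in\Pi_y=\langle L,N\rangle$. Since $n\ge2$, the set $W_x\setminus\langle y_0\rangle$ spans $W_x$.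

(b) Let $u\in\hat{\mathcal X}\cap T_x$. If $u\in L$, we are done. Otherwise $u=x_1+y$ with $y\in W_x\setminus\langle y_0\rangle$, and by \eqref{eq:ord}
\[
F(sx+ru)=r\prod_i\bigl(s\,m_y(x)+r\,m_y(x_1)+a_ir\bigr)
\]
does not depend on $s$. So it equals $F(ru)=0$.

(c) For $u=0$ both derivatives vanish. For $u\ne0$ both conditions say, by (b), that $F$ vanishes on $\langle x,u\rangle$.
\end{proof}

\section{The equation is sesquilinear}\label{sec:sesqui}

Each plane of Proposition~\ref{prop:planes} comes with its own Hermitian form and its own scalar, and it is not clear how to glue them. We extract instead a property that does not see the scalar: along a line through a point of a Hermitian variety, only the exponents $0,1,q$ occur.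

\begin{lemma}\label{lem:exponents}
For $0\ne x\in\hat{\mathcal X}$ and $w\in V$, as polynomials in $s$,
\[
F(sx+w)=F(w)+s\,D_xF(w)+s^q\,D_wF(x).
\]
\end{lemma}

\begin{proof}
Expanding the form $F(sx+tw)$ at $s=0$ and at $t=0$ shows that the coefficients of $1,s,s^q,s^{q+1}$ in $F(sx+w)$ are $F(w)$, $D_xF(w)$, $D_wF(x)$ and $F(x)=0$. So we have to show that no other exponent occurs. Let $L\ni x$ be a generator. If $w\in\Pi_0$, then $F(sx+w)$ is constant by Corollary~\ref{cor:exc}. Otherwise $w=x_1+y$ with $y\notin\langle y_0\rangle$. If $m_y(x)=0$, then $F(sx+w)$ is constant by \eqref{eq:ord}. If $m_y(x)\ne0$, let $M=\ker m_y$. Then $\Pi_y=M\oplus\langle x,w\rangle\subset T_M$, and for $u\in T_M\setminus\Pi_y$ the plane $E=\langle x,w,u\rangle$ is a complement of $M$ in $T_M$. By Proposition~\ref{prop:planes},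
\[
F(sx+w)=c\,\bigl[s^{q+1}\eta(x,x)+s\,\eta(x,w)+s^q\eta(w,x)+\eta(w,w)\bigr]
\]
with $\eta$ Hermitian on $E$.
\end{proof}

In a basis of $V$ taken from $\hat{\mathcal X}$, this lemma restricts the exponents in $F$ to $0,1,q$. It does not exclude products of $q+1$ distinct variables, and for $q=2$ it holds for every cubic. What distinguishes the monomials $X_iX_j^q$ from such products is that all their second derivatives vanish. So we compute second derivatives, first in directions inside a generator, where \eqref{eq:ord} makes $F$ a polynomial in one linear form.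

\begin{lemma}\label{lem:second}
For $x\in\hat{\mathcal X}$ and $u\in V$, the polynomial $D_uD_xF$ is zero.
\end{lemma}

\begin{proof}
Let $x\ne0$. Suppose first that $x$ and $u$ lie in a generator $L$. We show that for each $w\in V$ the coefficient of $st$ in $F(w+sx+tu)$ is $0$; then $D_uD_xF$, of degree $q-1$, is zero by Lemma~\ref{lem:vanish}. If $w\in\Pi_0$, the polynomial $F(w+sx+tu)$ is constant by Corollary~\ref{cor:exc}. Otherwise $w=x_1+y$ with $y\notin\langle y_0\rangle$, and \eqref{eq:ord} gives
\[
F(x'+w)=P(m_y(x'))\quad(x'\in L),\qquad P(T)=\prod_i\bigl(T+m_y(x_1)+a_i\bigr).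
\]
Choosing $x'\in L$ with $m_y(x')=1$, we get $P(s)=F(sx'+w)$, so $P$ involves only $1,T,T^q$ by Lemma~\ref{lem:exponents}. The coefficient of $st$ in $P(s\,m_y(x)+t\,m_y(u))$ is $2p_2\,m_y(x)m_y(u)$, where $p_2$ is the coefficient of $T^2$ in $P$. If $q>2$, then $p_2=0$, and if $q=2$, then $2p_2=0$.

Let $G=D_xF$. By linearity in $u$ and Lemma~\ref{lem:tangent}(a), $D_uG=0$ for all $u\in T_x$. One direction is missing, and Euler's identity provides it, because the degree of $G$ is $q$. Extend a basis $e_1,\dots,e_{2n}$ of $T_x$ by a vector $e_0$, with coordinates $X_0,\dots,X_{2n}$. Then $0=qG=\sum X_iD_{e_i}G=X_0D_{e_0}G$, so $D_{e_0}G=0$.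
\end{proof}

Call $\beta\colon V\times V\to\mathbb F_Q$ \emph{sesquilinear} if it is linear in the first argument, additive in the second, and $\beta(v,aw)=a^q\beta(v,w)$.

\begin{proposition}\label{prop:sesqui}
There is a sesquilinear form $\beta$ on $V$ with $F(w)=\beta(w,w)$ and $D_uF(w)=\beta(u,w)$ for all $u,w\in V$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:cover}(c), $V$ has a basis $v_0,\dots,v_{2n}$ in $\hat{\mathcal X}$; let $X_0,\dots,X_{2n}$ be the coordinates. Fix $i$ and $j\notin\{0,1,q\}$. The coefficient of $X_i^j$ in $F$ is a polynomial in the other variables that vanishes at all points by Lemma~\ref{lem:exponents} with $x=v_i$, so it is zero by Lemma~\ref{lem:vanish}. Hence each monomial of $F$, of degree $q+1$ with exponents in $\{0,1,q\}$, is either $X_aX_b^q$ with $a\ne b$ or a product of $q+1$ distinct variables. Suppose that a monomial of the second kind, divisible by $X_iX_j$ with $i\ne j$, has a non-zero coefficient. The operator $\partial^2/\partial X_i\partial X_j$ kills each $X_aX_b^q$, since one of $i,j$ differs from $a$ and $\partial X_b^q/\partial X_b=0$. It sends the distinct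 squarefree monomials divisible by $X_iX_j$ to distinct monomials and kills the other squarefree monomials. So $D_{v_i}D_{v_j}F\ne0$, contrary to Lemma~\ref{lem:second}. Thus $F=\sum_{a\ne b}h_{ab}X_aX_b^q$. Put $\beta(v,w)=\sum h_{ab}X_a(v)X_b(w)^q$; then $D_uF(w)=\sum h_{ab}X_a(u)X_b(w)^q=\beta(u,w)$.
\end{proof}

\section{The sesquilinear form is Hermitian}\label{sec:hermitian}

It remains to relate $\beta(x,u)$ to $\beta(u,x)$; for a sesquilinear form in general, such as the one with $\beta(w,w)=X_0X_1^q$, there is no relation. Lemma~\ref{lem:tangent}(c) says that $\beta(x,u)$ and $\beta(u,x)$ vanish together on $\hat{\mathcal X}$. This makes two linear forms proportional, and the work is to show that the factor does not depend on the point.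

Let $0\ne x\in\hat{\mathcal X}$. The linear form $u\mapsto\beta(u,x)$ has kernel $T_x$, a hyperplane. The map $u\mapsto\beta(x,u)^q$ is linear too, as $a^{q^2}=a$. By Lemma~\ref{lem:tangent}(a), $T_x$ is spanned by vectors $u\in\hat{\mathcal X}\cap T_x$, and for these $\beta(x,u)=D_xF(u)=0$ by Lemma~\ref{lem:tangent}(c). So there is $\lambda_x\in\mathbb F_Q$ with
\begin{equation}\label{eq:lambda}
\beta(x,u)^q=\lambda_x\,\beta(u,x)\qquad\text{for all }u\in V.
\end{equation}
Here $\lambda_x\ne0$: otherwise $D_xF(u)=0$, hence $u\in T_x$, for all $u\in\hat{\mathcal X}$, although $\hat{\mathcal X}$ spans $V$. Also $\lambda_{ax}=\lambda_x$ for $a\ne0$, since replacing $x$ by $ax$ multiplies both sides of \eqref{eq:lambda} by $a^q$.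

\begin{lemma}\label{lem:lambda}
$\lambda_x=\lambda_u$ for all non-zero $x,u\in\hat{\mathcal X}$.
\end{lemma}

\begin{proof}
If $x,u\in\hat{\mathcal X}$ and $\beta(x,u)\ne0$, then \eqref{eq:lambda} applied twice gives $\beta(x,u)=\beta(x,u)^{q^2}=\lambda_x^q\beta(u,x)^q=\lambda_x^q\lambda_u\beta(x,u)$, so
\begin{equation}\label{eq:twice}
\lambda_u=\lambda_x^{-q}.
\end{equation}
This alone would allow two values of $\lambda$ to alternate; a third point on the line $\langle x,u\rangle$ excludes it.

\emph{Case $\beta(x,u)\ne0$.} Then $\beta(u,x)\ne0$ by \eqref{eq:lambda}, so $u\notin T_x$. Let $L\ni x$ be a generator. As $L\subset T_x$, we have $u=x_1+y$ with $y\notin\langle y_0\rangle$, and $m_y(x)\ne0$ by \eqref{eq:deriv}. By \eqref{eq:ord}, $F(sx+u)=\prod_i(s\,m_y(x)+m_y(x_1)+a_i)$ has $q\ge2$ distinct roots in $\mathbb F_Q$. So there is $v=sx+u\in\hat{\mathcal X}$ with $s\ne0$. Since $\beta(x,x)=\beta(u,u)=0$, we have $\beta(x,v)=\beta(x,u)\ne0$ and $\beta(u,v)=s^q\beta(u,x)\ne0$. By \eqref{eq:twice}, $\lambda_x^{-q}=\lambda_v=\lambda_u^{-q}$, so $\lambda_x=\lambda_u$.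

\emph{Case $\beta(x,u)=0$.} We may assume that $x,u$ are independent. As $x\in T_u$, the line $\langle x,u\rangle$ is contained in $\mathcal X$ by Lemma~\ref{lem:tangent}(b), hence in a generator $L$ by Lemma~\ref{lem:cover}(b). The space $L^*$ is not a union of two hyperplanes, so there is $y\in W$ with $m_y(x)m_y(u)\ne0$. By \eqref{eq:ord} there is $v=x_1+y\in\hat{\mathcal X}$ with $x_1\in L$. By \eqref{eq:deriv}, $\beta(v,x)=m_y(x)^q\ne0$ and $\beta(v,u)=m_y(u)^q\ne0$. The first case gives $\lambda_x=\lambda_v=\lambda_u$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]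
Let $\lambda$ be the common value of the $\lambda_x$. Both sides of \eqref{eq:lambda} are additive in $x$ and are multiplied by $a^q$ when $x$ is multiplied by $a$. As $\hat{\mathcal X}$ spans $V$, we get $\beta(x,u)^q=\lambda\beta(u,x)$ for all $x,u\in V$. Applying this twice to a pair with $\beta(x,u)\ne0$ gives $\lambda^{q+1}=1$, so $\lambda=\mu^{1-q}$ for some $\mu\in\mathbb F_Q^*$ by (H1). Then $\eta=\mu\beta$ satisfies
\[
\eta(x,u)^q=\mu^q\lambda\,\beta(u,x)=\eta(u,x),
\]
so $\eta$ is Hermitian, and $\mu F(v)=\eta(v,v)$. If $x\ne0$ and $\beta(u,x)=0$ for all $u$, then $F(x)=\beta(x,x)=0$ and $T_x=V$, contrary to Lemma~\ref{lem:tangent}(a). So $\eta$ is non-degenerate, and a hypersurface satisfying \eqref{eq:standing} is a non-singular Hermitian variety.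
\end{proof}

\section{Every line meets a hypersurface with many points}\label{sec:lines}

We drop the assumption \eqref{eq:standing} and prove Proposition~\ref{prop:lines}. If a line $\ell$ misses $\mathcal X$, the planes through $\ell$ cut $\mathcal X$ in curves without line components, and we add up their points. The value $q^3+1$ is excluded by (H4). The bound $q^3$ for each plane would not suffice, because $q^3\theta_{2n-2}-N_0=q^3\theta_{n-2}-\theta_{n-1}>0$ by \eqref{eq:theta} below. So the value $q^3$ has to be excluded as well.

\begin{lemma}\label{lem:q3}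
Let $q>2$. No plane curve $C$ of degree $q+1$ over $\mathbb F_Q$ whose equation has no linear factor over $\mathbb F_Q$ has exactly $q^3$ rational points.
\end{lemma}

\begin{proof}
Suppose $|C|=q^3$. By Lemma~\ref{lem:plane}(b), $C$ is absolutely irreducible and non-singular. Let $f(X_0,X_1,X_2)=0$ be its equation, $d=q+1$, $f_i=\partial f/\partial X_i$, and
\[
\Delta=\sum X_i^Qf_i ,
\]
a form of degree $Q+q$. It vanishes at a point $P$ of $C$ exactly when the image of $P$ under the $Q$-Frobenius lies on the tangent at $P$. Its definition is compatible with $\mathbb F_Q$-linear changes of coordinates, since these commute with Frobenius.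

\emph{$f$ divides $\Delta$.} At a rational point $P\in C$ choose rational coordinates such that, with $x=X_0/X_2$ and $y=X_1/X_2$, $P$ is the origin and the tangent is $y=0$. By Euler's identity $\sum X_if_i=df$, on $C$ we have $\Delta=(x^Q-x)f_0+(y^Q-y)f_1$ for $X_2=1$. At $P$ the function $x$ is a local parameter, $y$ has order at least $2$, and $f_0$ has order at least $1$. So $\Delta$ has order at least $2$ at each of the $q^3$ rational points. If $f\nmid\Delta$, B\'ezout's theorem gives $2q^3\le(q+1)(q^2+q)$, that is, $(q-1)^2\le2$, which is false for $q\ge3$.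

\emph{Counting points.} Let $A=(A_0,A_1,A_2)$ be the cross product of $X=(X_i)$ and $X^Q=(X_i^Q)$; for instance $A_1=X_2X_0^Q-X_0X_2^Q$. The $A_i$ are forms of degree $Q+1$, and they all vanish at a point exactly when the point is fixed by Frobenius, that is, rational. The identity $(a\times b)\times c=(a\cdot c)\,b-(b\cdot c)\,a$ gives $A\times\nabla f=df\cdot X^Q-\Delta\cdot X$, which vanishes on $C$. So $A_if_j=A_jf_i$ on $C$. As $C$ is non-singular, the open sets $f_i\ne0$ cover $C$, and the quotients $A_i/f_i$ glue to a section $\sigma$ of $\mathcal O_C(Q+2-d)$ with $A=\sigma\nabla f$. Its zeros are exactly the rational points of $C$. At such a point, in the coordinates above, $f_1$ is a unit and $\sigma=(x^Q-x)/f_1$ has a simple zero. Hence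
\[
|C|=d(Q+2-d)=(q+1)(q^2-q+1)=q^3+1,
\]
a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lines}]
Suppose that a line $\ell$ has no point on $\mathcal X$, and let $E$ be a plane through $\ell$. Then $F|_E\ne0$, and $E$ contains no line of $\mathcal X$, since such a line would meet $\ell$ in a rational point. By Lemma~\ref{lem:plane}, $|E\cap\mathcal X|\le q^3+1$, and in case of equality, as $q>2$, the section is a Hermitian curve, which meets $\ell$ by (H4). The value $q^3$ is excluded by Lemma~\ref{lem:q3}. There are $\theta_{2n-2}$ planes through $\ell$, so $|\mathcal X|\le(q^3-1)\theta_{2n-2}$. Now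
\begin{equation}\label{eq:theta}
\theta_{2n-2}=\theta_{n-2}+Q^{n-1}\theta_{n-1}=\theta_{n-1}+Q^n\theta_{n-2}.
\end{equation}
The first expression gives $q^3\theta_{2n-2}=q^3\theta_{n-2}+q^{2n+1}\theta_{n-1}$, so
\[
N_0-(q^3-1)\theta_{2n-2}=\theta_{n-1}+\theta_{2n-2}-q^3\theta_{n-2},
\]
and this is positive because the second expression gives $\theta_{2n-2}>q^{2n}\theta_{n-2}>q^3\theta_{n-2}$ for $n\ge2$. This contradicts $|\mathcal X|\ge N_0$.

Let $\Pi$ be an $n$-subspace. If $\Pi\subset\mathcal X$, it has $\theta_n>\theta_{n-1}$ points on $\mathcal X$. Otherwise $\Pi$ has a point off $\mathcal X$, and each of the $\theta_{n-1}$ lines of $\Pi$ through it contributes its own point of $\mathcal X$.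
\end{proof}

\begin{thebibliography}{9}

\bibitem{AGH}
Angela Aguglia, Luca Giuzzi, Masaaki Homma, \emph{On Hermitian varieties in $\mathrm{PG}(6,q^2)$}, arXiv:2006.04099 (2020).

\bibitem{AP}
Aubry and Perret, \emph{A Weil theorem for singular curves}, 1996.

\bibitem{HSTV}
Hirschfeld, Storme, Thas and Voloch, J. Geom. 41 (1991).

\bibitem{RS}
R\"uck and Stichtenoth, \emph{A characterization of Hermitian function fields over finite fields}, 1994.

\end{thebibliography}
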